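# The product of the Sierpiński carpet and the Menger sponge does not attain its conformal dimension

## 1. Theorem 1 and the notions in it

Let $\mathbb S\subset[0,1]^2$ be the standard Sierpiński carpet, the attractor of the $8$ similarities $x\mapsto(x+v)/3$ with $v\in\{0,1,2\}^2\setminus\{(1,1)\}$. Let $\mathbb M\subset[0,1]^3$ be the standard Menger sponge, the attractor of the $20$ similarities $x\mapsto (x+v)/3$ where $v\in\{0,1,2\}^3$ has at most one coordinate equal to $1$. Both carry the Euclidean metric, and the product carries $d((x,y),(x',y'))=\max\{|x-x'|,|y-y'|\}$.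

**Theorem 1.** $\mathbb S\times\mathbb M$ does not attain its conformal dimension.

In plain words: we may change the metric of $\mathbb S\times\mathbb M$ quasisymmetrically, as long as the new space is Ahlfors regular, and we try to make its Hausdorff dimension as small as possible. There is an infimum. The theorem says that no admissible metric realizes it. The question comes from Riku Anttila, Sylvester Eriksson-Bique, "Cartesian products of Sierpiński carpets do not attain their conformal dimension", arXiv:2604.19600 (2026). The known context is that the powers $\mathbb S^k$ and $\mathbb M^k$, $k\ge2$, do not attain their conformal dimension, whereas $\mathbb S\times[0,1]$ does. Now the precise definitions.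

**Definition (quasisymmetry).** A homeomorphism $f\colon(X,d_X)\to(Y,d_Y)$ of metric spaces is quasisymmetric if there is a homeomorphism $\eta\colon[0,\infty)\to[0,\infty)$ with
$$\frac{d_Y(f(x),f(a))}{d_Y(f(x),f(b))}\le\eta\Big(\frac{d_X(x,a)}{d_X(x,b)}\Big)\qquad\text{for all }x,a,b\in X,\ x\ne b .$$

For example, the identity $(X,d)\to(X,d^{\varepsilon})$ with $0<\varepsilon<1$ is quasisymmetric with $\eta(t)=t^\varepsilon$. If $\lambda^{-1}d\le d'\le\lambda d$, the identity is quasisymmetric with $\eta(t)=\lambda^2t$. Taking $a=b\neq x$ shows that always $\eta(1)\ge1$.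

**Definition (Ahlfors regularity).** A metric space $Y$ is Ahlfors $Q$-regular, $Q>0$, if there are a Borel measure $\mu$ on $Y$ and $C\ge1$ with $C^{-1}r^Q\le\mu(B(y,r))\le Cr^Q$ for all $y\in Y$ and $0<r\le\operatorname{diam}Y$.

An Ahlfors $Q$-regular space has Hausdorff dimension $Q$. The carpet is Ahlfors regular with exponent $\log8/\log3$, because a self-similar set with the open set condition is Ahlfors regular. If $(X,d)$ is $Q$-regular, then $(X,d^\varepsilon)$ is $Q/\varepsilon$-regular, since a $d^\varepsilon$-ball of radius $r$ is a $d$-ball of radius $r^{1/\varepsilon}$. So raising the dimension by a quasisymmetric change is easy, and the question is how far one can lower it.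

**Definition (conformal dimension).** The conformal dimension $\operatorname{confdim}X$ is the infimum of the Hausdorff dimensions of all Ahlfors regular metric spaces quasisymmetrically homeomorphic to $X$. The space $X$ attains it if the infimum is a minimum.

For instance $\operatorname{confdim}[0,1]=1$, attained by $[0,1]$ itself: a space homeomorphic to $[0,1]$ has topological dimension $1$, and Hausdorff dimension is never below topological dimension.

Bi-Lipschitz maps are quasisymmetric, so replacing a metric by a bi-Lipschitz equivalent one changes nothing. From now on every subset of $[0,1]^d$, in particular $\mathbb S\times\mathbb M\subset[0,1]^5$, carries the $\ell^\infty$ metric $\mathbf d$.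

## 2. A class of self-similar sets, chains of cells, and Theorem 2

Only a few features of $\mathbb S$ and $\mathbb M$ will matter, so we isolate them.

**Definition (class $\mathcal C_L$).** Let $L\ge2$ be an integer. A set $K\subset[0,1]^d$, $d\ge1$, belongs to $\mathcal C_L$ if it is the attractor of the maps $x\mapsto(x+a)/L$, $a\in A$, for some $A\subset\{0,\dots,L-1\}^d$ such that

1. $A$ is invariant under all isometries of the cube;
2. $(t,0,\dots,0)\in A$ for all $0\le t\le L-1$;
3. $K$ is connected.

Both $\mathbb S$ and $\mathbb M$ are in $\mathcal C_3$. The first two properties are visible. For the third, let $S_n$ be the $n$-th approximation of the carpet. Then $S_{n+1}$ is the union of eight copies of $S_n$ at scale $1/3$, which sit in a ring of squares in which neighbours share corners; each copy contains the corners of its square. So $S_n$ is connected by induction, and $\mathbb S$ is a decreasing intersection of compact connected sets. For the sponge, the $20$ cubes are the corner cubes and the edge cubes, each edge cube sharing a facet with two corner cubes, and the same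 induction works. Also $[0,1]^d\in\mathcal C_L$ for every $L$. In dimension $d=1$ property 2 forces $K=[0,1]$. In general $K$ is the full cube exactly when $A=\{0,\dots,L-1\}^d$, because $K$ misses the interior of the subcube of a missing digit.

**Products and cells.** Let $K_1,\dots,K_m\in\mathcal C_L$ with $K_j\subset[0,1]^{d_j}$ and digit sets $A_j$. Put
$$X=K_1\times\dots\times K_m,\quad d=\sum_jd_j,\quad A=\prod_jA_j,\quad N_j=|A_j|,\quad N=\prod_jN_j,\quad D=\frac{\log N}{\log L}.$$
Then $X\subset[0,1]^d$ is the attractor of the $L$-adic maps with digit set $A$, and $D=\dim_HX$. For a word $z=z_1\cdots z_n\in A^n$ put $\mathrm{pos}(z)=\sum_kL^{n-k}z_k\in\{0,\dots,L^n-1\}^d$ and $\psi_z(x)=L^{-n}(\mathrm{pos}(z)+x)$. The grid cube is $Q_z=\psi_z([0,1]^d)$ and the cell is $E_z=\psi_z(X)\subset Q_z$. We write $z|_l$ for the prefix of length $l$. The same notation is used for a single $K\in\mathcal C_L$, which is the case $m=1$. We use the following facts.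

* All corners of $[0,1]^d$ lie in $X$: the origin is the fixed point of the map with digit $0$, and $X$ is invariant under coordinate reflections. Two grid cubes of side $L^{-n}$ that meet share a vertex, and $E_z$ contains the vertices of $Q_z$. Hence
$$E_z\cap E_{z'}\ne\emptyset\iff\|\mathrm{pos}(z)-\mathrm{pos}(z')\|_\infty\le1 .\tag{1}$$
* A point of $X$ in the open cube $\operatorname{int}Q_z$ lies in $E_z$, since $\operatorname{int}Q_z$ misses all other level-$n$ cubes.
* The point $z^*$ of $Q_z$ with relative coordinates $(1/L,\dots,1/L)$ is a corner of the subcell with digit $0$, so $z^*\in E_z$. The open $\mathbf d$-ball in $X$ of radius $L^{-n-1}$ about $z^*$ has relative coordinates in $(0,2/L)\subset(0,1)$, so it lies in $\operatorname{int}Q_z$, hence in $E_z$. These balls are disjoint for distinct $z\in A^n$.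
* The level-$(n+2)$ subcell of $E_z$ with further digits $(0,\dots,0),(L-1,\dots,L-1)$ has all relative coordinates in $[\frac{L-1}{L^2},\frac1L]$, so it does not meet $\partial Q_z$.

**Definition (chains and modulus).** A chain is a finite sequence of level-$n$ words whose consecutive cells intersect or coincide. A sum along a chain is over the set of its distinct words. For $K\in\mathcal C_L$ an LR-chain is a chain that starts at a word with $\mathrm{pos}_1=0$ and ends at a word with $\mathrm{pos}_1=L^n-1$. For $p\ge1$ put
$$M_p(K,n)=\min\Big\{\sum_{w\in A_K^n}\rho(w)^p:\ \rho\ge0,\ \sum_{w\in\gamma}\rho(w)\ge1\text{ for every LR-chain }\gamma\Big\},\tag{2}$$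
$$A_p^j(n)=(N/N_j)^nM_p(K_j,n).\tag{3}$$

Every LR-chain contains a simple one (no repeated word), so there are finitely many constraints and the minimum exists. The words with letters $(t,0,\dots,0)$ form an LR-chain, so $\rho=0$ is not admissible and $M_p(K,n)>0$. A minimizer satisfies $\rho\le1$, because $\min(\rho,1)$ is still admissible and has smaller energy if $\rho>1$ somewhere. Hence $M_p(K,n)$ is nonincreasing in $p$. The factor $(N/N_j)^n$ in (3) counts the level-$n$ words in the other factors: $A^j_p(n)$ is the energy in $X$ of a weight that depends on the $K_j$-component only.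

*Example: the cube.* For $K=[0,1]^d$ the weight $\rho\equiv L^{-n}$ is admissible, since $\mathrm{pos}_1$ changes by at most $1$ per step and so an LR-chain has at least $L^n$ words. There are $L^{n(d-1)}$ disjoint straight rows, and by Hölder each carries energy at least $L^{-n(p-1)}$. So $M_p([0,1]^d,n)=L^{n(d-p)}$.

*Example: the carpet at level 1, $p=2$.* The columns $\mathrm{pos}_1=0,1,2$ have $3,2,3$ cells. The two middle-column cells $(1,0)$ and $(1,2)$ are not adjacent. So between its last visit to column $0$ before the first visit to column $2$ and that first visit, an LR-chain sits in one middle cell, and the chain contains a three-word LR-chain. By convexity and symmetry we may take weights $c$ on the corners, $e$ on $(0,1),(2,1)$, and $b$ on the middle column. The cell $(1,0)$ is adjacent to $(0,0),(0,1),(2,0),(2,1)$, so the constraint is $2\min(c,e)+b\ge1$, and $c=e=a$ is best. Minimizing $6a^2+2b^2$ under $2a+b=1$ gives $a=\frac27$, $b=\frac37$, so $M_2(\mathbb S,1)=\frac{42}{49}=\frac67$.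

**Theorem 2.** Let $m\ge2$, $K_1,\dots,K_m\in\mathcal C_L$, and $X,N_j,N,D$ as above.

1. If no $K_j$ is a full cube $[0,1]^{d_j}$, then $\operatorname{confdim}X<D$, and $X$ does not attain its conformal dimension.
2. If some $K_j$ is a full cube, then $\operatorname{confdim}X=D$, attained by $X$ itself.

So for $a+b+c\ge2$ the space $\mathbb S^a\times\mathbb M^b\times[0,1]^c$ attains its conformal dimension if and only if $c\ge1$. Moreover $\operatorname{confdim}X=\max_jQ_j$ with $Q_j=\inf\{p>1:(N/N_j)^nM_p(K_j,n)\to0\}$, and
$$4.357<\operatorname{confdim}(\mathbb S\times\mathbb M)<4.6<\log160/\log3 .$$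

Theorem 1 is the case $m=2$, $L=3$, $N_1=8$, $N_2=20$, $N=160$ of part 1. It has a shorter proof, finished in Section 9. Sections 10 and 11 complete Theorem 2. Throughout $m\ge2$, except that Lemmas 5 and 6 also use $m=1$. By property 2, $N_j\ge L$, so $D\ge m\ge2$.

## 3. A competing metric, seen on the cells

Let $Y$ be Ahlfors $p$-regular and quasisymmetric to $X$. By property 2 each $K_j$ contains a segment $[0,1]\times\{0\}$, so $X$ contains a copy of $[0,1]^2$. Hence $Y$ has topological dimension at least $2$, and $p\ge2$. Pulling back to $X$ we get a metric $\theta$ on $X$ with $\mathrm{id}\colon(X,\mathbf d)\to(X,\theta)$ $\eta$-quasisymmetric, and a Borel measure $\mu$ with $\mu(B_\theta(x,r))\asymp r^p$ for $0<r\le\operatorname{diam}_\theta X$. It is finite, as finitely many balls cover the compact space.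

Fix a factor $j$. Write words in $A^n$ as $(w,v)$ with $w\in A_j^n$ and $v\in B^n$, where $B=\prod_{i\ne j}A_i$ and $N'=|B|=N/N_j$.

**Lemma 3.** In this setting:

(a) There is $C_0$ with $C_0^{-1}\operatorname{diam}_\theta(E)^p\le\mu(E)\le C_0\operatorname{diam}_\theta(E)^p$ for all cells $E$.

(b) Let $H_n$ be the set of points of $X$ with some coordinate in $L^{-n}\mathbb Z$. Then $\mu(H_n)=0$. Consequently $\mu(E_z)=\sum_{a\in A}\mu(E_{za})$.

(c) Let $E$ be a level-$k$ cell and let $E_1,\dots,E_{L^n}$ be level-$(k+n)$ subcells of $E$, consecutive in a coordinate direction $i$ and reaching from one face $\{x_i=\text{const}\}$ of its cube $Q_E$ to the opposite one. Then, with $c'=C_0^{-2/p}/(2\eta(1))$,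
$$\sum_{s=1}^{L^n}\mu(E_s)^{1/p}\ge c'\mu(E)^{1/p}.\tag{4}$$

(d) For each $j$ there is $c_1>0$ such that for all $n\ge1$, all LR-chains $\gamma$ in $A_j^n$ and all $v\in B^n$,
$$\sum_{w\in\gamma}\mu(E_{(w,v)})^{1/p}\ge c_1 .\tag{5}$$

*Proof.* **Part (a): mass and diameter of a cell determine each other.** Upper bound: $E$ lies in a $\theta$-ball of radius $2\operatorname{diam}_\theta E$. If this radius is at most $\operatorname{diam}_\theta X$, use regularity; otherwise use $\mu(E)\le\mu(X)<\infty$ and $\operatorname{diam}_\theta E>\frac12\operatorname{diam}_\theta X$. Lower bound: let $E$ have level $n$ and let $z\in E$ be the point with $B_{\mathbf d}(z,L^{-n-1})\subset E$. For $y\notin E$ and $x\in E$ we have $\mathbf d(z,x)\le L^{-n}\le L\,\mathbf d(z,y)$, so $\theta(z,x)\le\eta(L)\theta(z,y)$. Some $x\in E$ has $\theta(z,x)\ge\frac12\operatorname{diam}_\theta E$, so $\theta(z,y)\ge\operatorname{diam}_\theta(E)/(2\eta(L))$. Hence $E$ contains the $\theta$-ball of radius $\operatorname{diam}_\theta(E)/(4\eta(L))$ about $z$, and regularity applies (the radius is at most $\operatorname{diam}_\theta X$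 because $\eta(L)\ge1$).

**Part (b): cells overlap in null sets.** Suppose $\mu(H_n)>0$. The measure $\mu$ is doubling on $(X,\theta)$, so the Lebesgue density theorem gives a density point $x\in H_n$ of the closed set $H_n$. For $k\ge n$ let $E\ni x$ be a level-$k$ cell and let $E'\subset E$ be the level-$(k+2)$ subcell not meeting $\partial Q_E$. It lies in $\operatorname{int}Q_E$, where no coordinate is in $L^{-k}\mathbb Z\supset L^{-n}\mathbb Z$, so $E'\cap H_n=\emptyset$. Let $a,b$ be opposite corners of $E'$. For $y\in E$, $\mathbf d(a,y)\le L^{-k}=L^2\mathbf d(a,b)$, so $\theta(a,y)\le\eta(L^2)\theta(a,b)$ and $\operatorname{diam}_\theta E\le2\eta(L^2)\operatorname{diam}_\theta E'$. As $k\to\infty$, $\operatorname{diam}_\theta E\to0$, since $\mathrm{id}$ is uniformly continuous on the compact $X$. For large $k$, by (a) and regularity,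
$$\mu\big(B_\theta(x,2\operatorname{diam}_\theta E)\setminus H_n\big)\ge\mu(E')\ge c\,\mu\big(B_\theta(x,2\operatorname{diam}_\theta E)\big)$$
with $c>0$ independent of $k$. This contradicts density. Distinct level-$n$ cells intersect inside $H_n$, because their cubes have disjoint interiors, and the consequence follows.

**Part (c): a straight row cannot be $\theta$-short.** Pick corners $a\in E_1$, $b\in E_{L^n}$ on the two faces. For $x\in E$, $\mathbf d(a,b)\ge L^{-k}\ge\mathbf d(a,x)$, so $\theta(a,x)\le\eta(1)\theta(a,b)$. As consecutive cells intersect, $\operatorname{diam}_\theta E\le2\eta(1)\theta(a,b)\le2\eta(1)\sum_s\operatorname{diam}_\theta E_s$. Apply (a) on both sides.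

**Part (d): a chain that crosses $X$ cannot be $\theta$-short.** Let $x_1$ be the first coordinate of $K_j$, and let $c_0>0$ be the $\theta$-distance between the disjoint compact sets $X\cap\{x_1=0\}$ and $X\cap\{x_1=1\}$. By (1) the cells $E_{(w,v)}$, $w\in\gamma$, form a chain in $X$ from a cell meeting the first set to a cell meeting the second (the corners of cells lie in $X$). Pass to a simple subchain. The triangle inequality gives $\sum_{w\in\gamma}\operatorname{diam}_\theta E_{(w,v)}\ge c_0$, and (a) gives (5) with $c_1=C_0^{-1/p}c_0$. $\square$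

By (b) and Kolmogorov's extension theorem, $\hat\mu([z]):=\mu(E_z)$ defines a finite Borel measure $\hat\mu$ on $\Omega=A^{\mathbb N}$, where $[z]$ is the cylinder of $z$. It satisfies $\hat\mu(\Omega)=\mu(X)$, and $\hat\mu([z])>0$ for every $z$ by (a).

## 4. Straight rows: sharp for a cube factor, too weak for $\mathbb S\times\mathbb M$

The sensible first attempt at a lower bound for $p$ is to add (4) over many disjoint straight rows and compare with Hölder.

**Proposition 4.** Suppose that for every $n$ the set $A^n$ contains $R^n$ pairwise disjoint families of $L^n$ words, each forming a row across $X$ as in Lemma 3(c) with $E=X$. Then every Ahlfors $p$-regular $Y$ quasisymmetric to $X$ has $p\ge1+\log R/\log L$.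

*Proof.* The rows use $(RL)^n$ words in total, and their cells have total mass at most $\mu(X)$. By (4) and Hölder,
$$c'\mu(X)^{1/p}R^n\le\sum_{z\text{ in the rows}}\mu(E_z)^{1/p}\le(RL)^{n(1-1/p)}\mu(X)^{1/p}.$$
Taking $n$-th roots as $n\to\infty$ gives $R\le(RL)^{1-1/p}$, that is, $R\le L^{p-1}$. $\square$

**Proof of Theorem 2, part 2.** If some $K_j$ is a cube, then after reordering coordinates $X=Z\times[0,1]$, and $A^n$ is partitioned into $(N/L)^n$ rows in the $[0,1]$-direction. Proposition 4 with $R=N/L$ gives $p\ge1+\log(N/L)/\log L=D$. On the other hand $X$, a self-similar set with the open set condition, is itself Ahlfors $D$-regular. So $\operatorname{confdim}X=D$, attained by $X$. For $X=\mathbb S\times[0,1]$ the rows are $\{w\}\times[0,1]$ with $w$ one of the $8^n$ carpet words, and $D=\log24/\log3$. $\square$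

**The same computation for $\mathbb S\times\mathbb M$.** The carpet has $2^n$ full straight rows of $3^n$ cells at level $n$: all $x_2$-digits in $\{0,2\}$. With the $20^n$ sponge words this gives $R=40$, so
$$\operatorname{confdim}(\mathbb S\times\mathbb M)\ge1+\frac{\log40}{\log3}>4.357,\tag{6}$$
which is the lower bound in Theorem 2. Rows along a sponge direction need $(x_2,x_3)$-digits in $\{0,2\}^2$, so $R=32$, which is worse. To reach $D=\log160/\log3\approx4.6196$ we would need $R=160/3$, that is, rows filling all $160^n$ cells. The carpet rows fill $120^n$ of them, and a competing measure is free to put little mass there.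

This loss is real and not a matter of choosing better curves: in Section 7 we show $\operatorname{confdim}(\mathbb S\times\mathbb M)<D$. So no lower bound valid for all competing metrics can reach $D$. Non-attainment will follow if we show that an attaining metric, and only that, is forced to have dimension at least $D$. That needs a consequence of being optimal, and this consequence is expressed through the modulus (2).

## 5. Column weights, folding, and submultiplicativity

**Column weights.** This bound supplies explicit admissible weights. For $K\in\mathcal C_L$ let $c(t)=\#\{a\in A_K:a_1=t\}$, and let $s(t)\ge0$ with $\sum_ts(t)=1$. Put $\rho(w)=\prod_ks(w_{k,1})$. Along an LR-chain $\mathrm{pos}_1$ changes by at most $1$ per step, so it takes all values $0,\dots,L^n-1$. Choosing one word for each value shows that the $\rho$-sum is at least $\prod_{k=1}^n\sum_ts(t)=1$. Hence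
$$M_p(K,n)\le\Big(\sum_tc(t)s(t)^p\Big)^n.\tag{7}$$

**Folding.** We want to transport a weight that blocks crossings of $X$ to the neighbourhood of any small cell. Gluing copies of the weight has to be done so that a chain passing from one cell to the next is still a chain. Folding does this. Let $\Phi_l$ act on each coordinate by $t\mapsto\operatorname{dist}(t,2L^{-l}\mathbb Z)\in[0,L^{-l}]$. It is continuous, and on each level-$l$ grid cube it is a translation onto $[0,L^{-l}]^d$ followed by reflections in some of the coordinates. Since $X$ and its cell structure are invariant under coordinate reflections, $\Phi_l$ maps the level-$(l+n)$ subcells of each level-$l$ cell bijectively onto the cells $L^{-l}E_u$, $u\in A^n$. This defines $F_l\colon A^{l+n}\to A^n$. By continuity of $\Phi_l$, $F_l$ maps chains to chains.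

For $e\in A^l$ let $\mathcal N(e)=\{e'\in A^l:\|\mathrm{pos}(e)-\mathrm{pos}(e')\|_\infty\le1\}$, so $|\mathcal N(e)|\le3^d$.

**Lemma 5.** Let $p\ge1$, $l\ge0$, $n\ge1$, $e\in A^l$. There is $\tau_e\colon A^{l+n}\to[0,\infty)$, vanishing unless $z|_l\in\mathcal N(e)$, with
$$\sum_z\tau_e(z)^p\le3^dd^p\max_jA_p^j(n),\tag{8}$$
such that every chain of level-$(l+n)$ words that contains some $z$ with $z|_l=e$ and some $z'$ with $z'|_l\notin\mathcal N(e)$ has $\tau_e$-sum at least $1$. This holds for $m=1$ too, where $A_p(n)=M_p(K,n)$.

*Proof.* **Step 1: one weight per coordinate direction.** For each $j$ fix a minimizer for $M_p(K_j,n)$. For a coordinate $i$ belonging to factor $j$, let $\sigma_i(u)$, $u\in A^n$, be this minimizer evaluated at the $K_j$-component of $u$, after interchanging coordinates so that direction $i$ becomes the first (allowed by property 1). Each $K_j$-word occurs in $(N/N_j)^n$ words $u$, so $\sum_u\sigma_i(u)^p=A_p^j(n)$. Any chain in $A^n$ containing words with $\mathrm{pos}_i=0$ and with $\mathrm{pos}_i=L^n-1$ has $\sigma_i$-sum at least $1$: by (1) its projection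 to $K_j$ is a chain, which contains, up to reversal, an LR-chain for direction $i$, and distinct projected words have distinct preimages. Put
$$\tau_e(z)=\sum_{i=1}^d\sigma_i(F_lz)\ \text{ if }z|_l\in\mathcal N(e),\qquad\tau_e(z)=0\ \text{ otherwise.}$$

**Step 2: the energy bound.** As $F_l$ is bijective on the subwords of each $e'\in\mathcal N(e)$ and $(\sum_i\sigma_i)^p\le d^{p-1}\sum_i\sigma_i^p$, the left side of (8) is at most $3^d\,d^{p-1}\sum_i\sum_u\sigma_i(u)^p\le3^dd^p\max_jA_p^j(n)$.

**Step 3: the chain crosses a full slab.** Pass to a subchain $z_0,\dots,z_r$, possibly reversed, with $z_0|_l=e$ and $r$ the first index with $z_r|_l\notin\mathcal N(e)$. For some $i$ we have $|\mathrm{pos}_i(z_r|_l)-a|\ge2$ with $a=\mathrm{pos}_i(e)$; say $\mathrm{pos}_i(z_r|_l)\ge a+2$, the other sign being symmetric. The integers $P_t=\mathrm{pos}_i(z_t)$ change by at most $1$ per step, $P_0\le(a+1)L^n-1$ and $P_r\ge(a+2)L^n$. Let $t_1$ be the first index with $P_{t_1}=(a+2)L^n-1$, so $t_1<r$, and let $t_0$ be the last index before $t_1$ with $P_{t_0}=(a+1)L^n$. On $[t_0,t_1]$ the values stay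 in $[(a+1)L^n,(a+2)L^n-1]$, and all prefixes are in $\mathcal N(e)$ because $t_1<r$. In this slab $F_l$ acts on $\mathrm{pos}_i$ by one translation or one reflection, so the image of $z_{t_0},\dots,z_{t_1}$ under $F_l$ is a chain containing words with $\mathrm{pos}_i=0$ and $\mathrm{pos}_i=L^n-1$. Its $\sigma_i$-sum is at least $1$. Distinct image words have distinct preimages and $\tau_e(z)\ge\sigma_i(F_lz)$ on the subchain, so the $\tau_e$-sum is at least $1$. $\square$

**Lemma 6.** For $K\in\mathcal C_L$ in $[0,1]^d$, $p\ge1$, $n\ge2$, $k\ge1$: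
$$M_p(K,n+k)\le(3^dd)^pM_p(K,n)M_p(K,k).\tag{9}$$

*Proof.* The purpose is to combine an optimal weight at level $n$ with rescaled optimal weights at level $k$. Let $\rho$ be a minimizer at level $n$, take $\tau_e$ from Lemma 5 for $X=K$, with $l=n$ and $k$ in place of $n$, and set $\tau=\sum_{e\in A_K^n}\rho(e)\tau_e$.

*Admissibility.* The level-$n$ prefixes of an LR-chain at level $n+k$ form an LR-chain at level $n$. Let $e$ be a visited prefix. Since $L^n-1\ge3$, one of $0$ and $L^n-1$ is at distance at least $2$ from $\mathrm{pos}_1(e)$, and the chain visits a prefix with that value of $\mathrm{pos}_1$. By Lemma 5 its $\tau_e$-sum is at least $1$. So its $\tau$-sum is at least $\sum_{e\text{ visited}}\rho(e)\ge1$.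

*Energy.* We have $\tau(z)=\big(\sum_{e\in\mathcal N(z|_n)}\rho(e)\big)\sum_i\sigma_i(F_nz)$, so
$$\sum_z\tau(z)^p=\sum_{e'}\Big(\sum_{e\in\mathcal N(e')}\rho(e)\Big)^p\sum_u\Big(\sum_i\sigma_i(u)\Big)^p .$$
The first factor is at most $3^{d(p-1)}\sum_{e'}\sum_{e\in\mathcal N(e')}\rho(e)^p\le3^{dp}M_p(K,n)$, and the second is at most $d^{p-1}\cdot d\,M_p(K,k)=d^pM_p(K,k)$. $\square$

## 6. Vanishing modulus pushes the conformal dimension strictly below

The bridge from modulus to conformal dimension is a cited theorem. Recall that $Z$ is linearly connected if any $x,y$ lie in a connected set of diameter at most a constant times their distance. It is approximately self-similar if each ball $B(z,r)$, $0<r\le\operatorname{diam}Z$, rescaled by $1/r$, is uniformly bi-Lipschitz to an open subset of $Z$.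

**Theorem 7** (Keith–Kleiner; proved in M. Carrasco Piaggio, *On the conformal gauge of a compact metric space*, Ann. Sci. Éc. Norm. Supér. 46 (2013) 495–548; in this form in M. Bourdon–B. Kleiner, *Combinatorial modulus, the combinatorial Loewner property, and Coxeter groups*, Groups Geom. Dyn. 7 (2013), Section 3). Let $Z$ be a compact, arcwise connected, linearly connected, approximately self-similar metric space. Let $G_k$, $k\ge0$, be finite coverings of $Z$ such that for some $\kappa\ge1$ each $v\in G_k$ contains a point $z_v$ with $B(z_v,\kappa^{-1}2^{-k})\subset v\subset B(z_v,\kappa2^{-k})$, the inner balls being pairwise disjoint for distinct $v\in G_k$. Let $d_0>0$ be sufficiently small, $\mathcal F_0$ the family of curves of diameter at least $d_0$, and $\mathrm{Mod}_p(\mathcal F_0,G_k)=\inf\sum_v\rho(v)^p$ over $\rho\ge0$ with $\sum_{v\cap\gamma\ne\emptyset}\rho(v)\ge1$ for all $\gamma\in\mathcal F_0$. If $p>1$ and $\lim_k\mathrm{Mod}_p(\mathcal F_0,G_k)=0$, then $\operatorname{confdim}Z\le p$.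

**The hypotheses hold for $X$.**

* *Arcwise connectedness.* A connected self-similar set is arcwise connected (Hata). So each $K_j$, the product $X$ and each of its cells are arcwise connected.
* *Linear connectedness.* Let $L^{-n-1}\le\mathbf d(x,y)<L^{-n}$ with $n\ge0$, $x\in E_z$, $y\in E_{z'}$, $z,z'\in A^n$. Then $|\mathrm{pos}_i(z)-\mathrm{pos}_i(z')|\le L^n|x_i-y_i|+1<2$ for each $i$, so $E_z\cap E_{z'}\ne\emptyset$ by (1). The set $E_z\cup E_{z'}$ is arcwise connected, contains $x,y$ and has diameter at most $2L^{-n}\le2L\,\mathbf d(x,y)$. If $\mathbf d(x,y)=1$, use $X$.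
* *Coverings.* For $k\ge0$ let $n=\lfloor k\log2/\log L\rfloor$, so $2^{-k}\le L^{-n}<L2^{-k}$, and let $G_k$ consist of the level-$n$ cells with $z_v=z^*$ from Section 2. The inner balls of radius $L^{-n-1}\ge2^{-k}/L$ are disjoint and contained in the cells, and each cell lies within distance $L^{-n}<L2^{-k}$ of $z^*$. So $\kappa=2L$ works.
* *Approximate self-similarity.* If $r=1=\operatorname{diam}X$, take the ball itself. If $L^{-l-1}\le r<L^{-l}$ with $l\ge0$ and $z\in E_e$, $e\in A^l$, then $B(z,r)$ lies in $V(e)=X\cap(\text{open cube of side }3L^{-l}\text{ concentric with }Q_e)$. This set is open in $X$. It is contained in $\bigcup_{e'\in\mathcal N(e)}E_{e'}$, since a closed level-$l$ cube whose position differs by $2$ or more in some coordinate misses the open cube. So up to homothety $V(e)$ is determined by the pattern $\{\mathrm{pos}(e')-\mathrm{pos}(e):e'\in\mathcal N(e)\}\subset\{-1,0,1\}^d$. There are finitely many patterns $T$; choose a representative $e_T\in A^{l_T}$ of each. Then $V(e)$ is similar to $V(e_T)$, an open subset of $X$, with ratio $L^{l-l_T}$, and $rL^{l-l_T}\in[L^{-1-l_T},L^{-l_T})$,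 so the ratio is comparable to $1/r$ uniformly.

**Lemma 8.** Let $p_0>1$ and $A_{p_0}^j(n)\to0$ for all $j$. Then $\operatorname{confdim}X<p_0$.

*Proof.* **Step 1: gain a smaller exponent.** This is where the strict inequality comes from. Let $C=(3^dd)^{p_0}$ and choose $n_0\ge2$ with $CA_{p_0}^j(n_0)<\frac12$ for all $j$. Keep the minimizers for $p_0$ at level $n_0$ as admissible weights and let the exponent decrease a little: by continuity of $\sum\rho^p$ in $p$ there is $p\in(1,p_0)$ with $CA_p^j(n_0)<\frac12$ for all $j$. Lemma 6, multiplied by $(N/N_j)^{n_0+k}$, gives $A_p^j(n_0+k)\le CA_p^j(n_0)A_p^j(k)\le\frac12A_p^j(k)$. So $A_p^j(rn_0+s)\le2^{-r}A_p^j(s)$ for $1\le s\le n_0$, and $A_p^j(n)\to0$ for all $j$.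

**Step 2: weights against all curves of definite size.** Given $d_0$ choose $l$ with $3L^{-l}<d_0$. A curve $\gamma$ of diameter at least $d_0$ meets some $E_e$, $e\in A^l$, and is not contained in $\bigcup_{e'\in\mathcal N(e)}E_{e'}$, whose diameter is at most $3L^{-l}$. The level-$(l+n)$ cells meeting $\gamma$ have a connected intersection graph: otherwise $\gamma$ would be a union of two disjoint nonempty closed sets. Among these cells is a subcell of $E_e$, and also one whose level-$l$ prefix is not in $\mathcal N(e)$. So they contain a chain as in Lemma 5, and the $\tau_e$-sum over cells meeting $\gamma$ is at least $1$. Hence $\sum_{e\in A^l}\tau_e$ is admissible for $\mathcal F_0$, and the modulus at level $l+n$ is at most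
$$\sum_z\Big(\sum_e\tau_e(z)\Big)^p\le N^{l(p-1)}\sum_e\sum_z\tau_e(z)^p\le N^{lp}\,3^dd^p\max_jA_p^j(n)\longrightarrow0\qquad(n\to\infty).$$
By Theorem 7, $\operatorname{confdim}X\le p<p_0$. $\square$

## 7. $\operatorname{confdim}(\mathbb S\times\mathbb M)<\log160/\log3$

**Proposition 9.** $\operatorname{confdim}(\mathbb S\times\mathbb M)<D=\log160/\log3$.

*Proof.* The middle columns of both sets are thinner than the outer ones, so uniform column weights are not optimal. The column counts $(c(0),c(1),c(2))$ are $(3,2,3)$ for $\mathbb S$ and $(8,4,8)$ for $\mathbb M$. Use (7) with $s=(a,1-2a,a)$ and $p=D$, where $3^D=160$: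
$$A_D^{\mathbb S}(n)\le\big[20\,(6a^D+2(1-2a)^D)\big]^n,\qquad A_D^{\mathbb M}(n)\le\big[8\,(16a^D+4(1-2a)^D)\big]^n.$$
At $a=\frac13$ both brackets equal $160\cdot3^{-D}=1$. Their derivatives in $a$ there are $20D3^{1-D}(6-4)>0$ and $8D3^{1-D}(16-8)>0$. So for $a$ slightly below $\frac13$ both brackets are less than $1$, and $A_D^{\mathbb S}(n),A_D^{\mathbb M}(n)\to0$. Lemma 8 with $p_0=D$ finishes the proof. $\square$

Theorem 1 therefore follows from the next statement, to which the following two sections are devoted.

**Proposition 10.** Let $m\ge2$. If $X$ attains its conformal dimension $Q$, then $Q\ge D$.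

## 8. An attaining measure is not singular to a product measure

Let $Y$ be Ahlfors regular of Hausdorff dimension $Q=\operatorname{confdim}X$, hence Ahlfors $Q$-regular, and quasisymmetric to $X$. Use Section 3 with $p=Q\ge2$, and let $q=Q/(Q-1)$.

**A situation in which rows suffice.** Suppose for a moment that for some $j$ and every $n$ the measure had the form $\mu(E_{(w,v)})=\alpha(w)N'^{-n}\mu(X)$ with $\alpha$ a probability on $A_j^n$ depending on $n$: arbitrary in $K_j$, uniform in the other factors. Take a straight row in another factor $K_{j'}$. All its cells have the same $K_j$-component $w$ and hence the same mass, so (4) with $E=X$ says $L^n(\alpha(w)N'^{-n})^{1/Q}\ge c'$. Now $w$ is arbitrary, so we may raise to the power $Q$ and sum over all $w\in A_j^n$: $L^{nQ}N'^{-n}\ge c'^QN_j^n$, that is, $L^{nQ}\ge c'^QL^{nD}$ for every $n$, and $Q\ge D$. The obstruction of Section 4 has disappeared: one row in $K_{j'}$ is enough, because the measure does not see where in $K_{j'}$ we are.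

Of course $\mu$ need not have this form. The plan is to show that optimality forces $\mu$ to look like this after zooming in at a suitable point. In this section we find a product measure to which $\hat\mu$ is not singular; in the next we zoom in.

**Step 1: attainment keeps a modulus bounded below.** If $A_Q^j(n)\to0$ for all $j$, Lemma 8 with $p_0=Q$ would give $\operatorname{confdim}X<Q$. So there are $j$, $\delta>0$ and an infinite set $I\subset\mathbb N$ with
$$A_Q^j(n)=N'^nM_Q(K_j,n)\ge\delta\qquad(n\in I).$$
Fix this $j$. Nothing below depends on which factor it is.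

**Step 2: the dual of the modulus, a random chain.** We turn the minimizer into a probability on chains, so that (5) can be averaged. Let $M_n=M_Q(K_j,n)>0$ with minimizer $\rho_n$. The objective is convex and $C^1$, and there are finitely many linear constraints, so the KKT conditions hold: there are $\lambda_\gamma\ge0$ for simple LR-chains $\gamma$ and $\kappa_w\ge0$ with $\kappa_w\rho_n(w)=0$, such that
$$Q\rho_n(w)^{Q-1}=\sum_{\gamma\ni w}\lambda_\gamma+\kappa_w,\qquad\lambda_\gamma>0\ \text{ only if }\ \sum_{w\in\gamma}\rho_n(w)=1 .$$
If $\rho_n(w)=0$, the left side vanishes and so $\kappa_w=0$; hence $\kappa\equiv0$. Multiplying by $\rho_n(w)$ and summing over $w$ gives $QM_n=\sum_\gamma\lambda_\gamma\sum_{w\in\gamma}\rho_n(w)=\sum_\gamma\lambda_\gamma$. So $\mathbb P_n(\gamma)=\lambda_\gamma/(QM_n)$ is a probability on simple LR-chains, with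
$$f_n(w):=\mathbb P_n(\gamma\ni w)=\frac{\rho_n(w)^{Q-1}}{M_n}.$$
Let $\Gamma_n(w)=\rho_n(w)^Q/M_n$, a probability on $A_j^n$. Since $Q/q=Q-1$ and $\frac1q-1=-\frac1Q$,
$$f_n(w)=\Gamma_n(w)^{1/q}M_n^{-1/Q}.\tag{10}$$

*Example.* For the carpet at level $1$ and exponent $2$ (Section 2): $\rho=\frac27$ on the outer columns, $\frac37$ on the middle one, $M=\frac67$. So $f=\frac13$ on each outer cell and $f=\frac12$ on each middle cell. This is realized by choosing the upper or lower middle cell with probability $\frac12$ and then, on each side, the adjacent corner with probability $\frac23$ and the cell $(0,1)$ or $(2,1)$ with probability $\frac13$. Here $\Gamma=\frac2{21}$ on the six outer cells and $\frac3{14}$ on the two middle cells, with total mass $\frac{12}{21}+\frac6{14}=1$.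

**Step 3: the affinity bound.** We compare $\hat\mu$ with $\Gamma_n\times$ uniform. Average (5) over $\gamma$ with $\mathbb P_n$ and over $v\in B^n$ uniformly:
$$\sum_{w,v}f_n(w)N'^{-n}\mu(E_{(w,v)})^{1/Q}\ge c_1 .$$
By (10), $f_n(w)N'^{-n}=(\Gamma_n(w)N'^{-n})^{1/q}(N'^nM_n)^{-1/Q}$. Hence, by Step 1,
$$\sum_{(w,v)\in A^n}\big(\Gamma_n(w)N'^{-n}\big)^{1/q}\hat\mu([w,v])^{1/Q}\ge c_1(N'^nM_n)^{1/Q}\ge c_2:=c_1\delta^{1/Q}\qquad(n\in I).\tag{11}$$
By Hölder the left side is at most $\mu(X)^{1/Q}$, so (11) says that Hölder is sharp up to a constant, at all levels $n\in I$. To see that this is a real restriction, take $Q=q=2$ and the Bernoulli measures on $\{0,1\}^{\mathbb N}$ with weights $(\frac12,\frac12)$ and $(s,1-s)$, $s\ne\frac12$. The corresponding sum over words of length $k$ is $\big(\sqrt{s/2}+\sqrt{(1-s)/2}\big)^k$, with base less than $1$ by strict Cauchy–Schwarz, and it tends to $0$.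

**Step 4: one limit measure for all levels.** The measures $\Gamma_n$ live on different levels; we pass to a single measure. For $k\le n$ let $\Gamma_n^{(k)}$ be the image of $\Gamma_n$ on $A_j^k$ under taking prefixes. Inside a level-$k$ cylinder $[w,v]$, the numbers $\Gamma_n(\cdot)N'^{-n}$ sum to $\Gamma_n^{(k)}(w)N'^{-k}$, since $v$ has $N'^{n-k}$ extensions, and the masses $\hat\mu$ sum to $\hat\mu([w,v])$. Hölder inside each cylinder and (11) give
$$\sum_{(w,v)\in A^k}\big(\Gamma_n^{(k)}(w)N'^{-k}\big)^{1/q}\hat\mu([w,v])^{1/Q}\ge c_2\qquad(n\in I,\ n\ge k).$$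
Along a diagonal subsequence of $I$ all $\Gamma_n^{(k)}(w)$ converge. The limits are consistent in $k$, because $\sum_{a\in A_j}\Gamma_n^{(k+1)}(wa)=\Gamma_n^{(k)}(w)$ for $n\ge k+1$. So they define a Borel probability $\Gamma$ on $A_j^{\mathbb N}$. Let $\hat P=\Gamma\times(\text{uniform Bernoulli measure on }B^{\mathbb N})$ on $\Omega$, so $\hat P([w,v])=\Gamma([w])N'^{-k}$ for $(w,v)\in A^k$. In the limit
$$\sum_{z\in A^k}\hat P([z])^{1/q}\hat\mu([z])^{1/Q}\ge c_2\qquad\text{for all }k .\tag{12}$$

**Lemma 11.** $\hat P$ is not singular to $\hat\mu$.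

*Proof.* Suppose $\hat P(S)=0=\hat\mu(\Omega\setminus S)$ for a Borel set $S$, and let $\varepsilon>0$. Cylinders generate the Borel $\sigma$-algebra, so there is a finite union $U$ of cylinders, which may be taken of one level $k$, with $(\hat P+\hat\mu)(S\triangle U)<\varepsilon$. Then $\hat P(U)<\varepsilon$ and $\hat\mu(\Omega\setminus U)<\varepsilon$. Apply Hölder to the cylinders in $U$ and to those in $\Omega\setminus U$: the sum in (12) is at most
$$\hat P(U)^{1/q}\hat\mu(U)^{1/Q}+\hat P(\Omega\setminus U)^{1/q}\hat\mu(\Omega\setminus U)^{1/Q}\le\varepsilon^{1/q}\mu(X)^{1/Q}+\varepsilon^{1/Q},$$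
which is less than $c_2$ for small $\varepsilon$, a contradiction. $\square$

## 9. Zooming in, and the proof of Theorem 1

**Step 1: a good point.** We look for a point near which $\hat P$ is almost a constant multiple of $\hat\mu$. Let $\hat P=r\hat\mu+\hat P_s$ with $\hat P_s\perp\hat\mu$ be the Lebesgue decomposition. By Lemma 11, $\hat\mu(r>0)>0$. The martingale differentiation theorem along cylinders says that for $\hat\mu$-a.e. $\omega$ the average of a given integrable function over $[\omega|_k]$ converges to its value at $\omega$, and that $\hat P_s([\omega|_k])/\hat\mu([\omega|_k])\to0$. Apply the first statement to $|r-c|$ for every rational $c$: for a.e. $\omega$ the upper limit of the averages of $|r-r(\omega)|$ is at most $2|r(\omega)-c|$ for all rational $c$, hence $0$. So we can fix $\omega$ with $0<r(\omega)<\infty$ and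
$$\frac1{\hat\mu([\omega|_k])}\int_{[\omega|_k]}|r-r(\omega)|\,d\hat\mu\to0,\qquad\frac{\hat P_s([\omega|_k])}{\hat\mu([\omega|_k])}\to0 .\tag{13}$$

**Step 2: the blow-up of $\hat\mu$ is uniform in the factors other than $K_j$.** Fix $n$. For $u\in A^n$ and $k$ large put
$$\beta_k(u)=\frac{\hat\mu([\omega|_k\,u])}{\hat\mu([\omega|_k])},\qquad\pi_k(u)=\frac{\hat P([\omega|_k\,u])}{\hat P([\omega|_k])}.$$
By (13), $\sum_u|\hat P([\omega|_ku])-r(\omega)\hat\mu([\omega|_ku])|\le\int_{[\omega|_k]}|r-r(\omega)|\,d\hat\mu+\hat P_s([\omega|_k])=o(\hat\mu([\omega|_k]))$. Without the $u$ the same estimate gives $\hat P([\omega|_k])=(r(\omega)+o(1))\hat\mu([\omega|_k])$. Dividing, and using $r(\omega)>0$, we get $\sum_u|\beta_k(u)-\pi_k(u)|\to0$ as $k\to\infty$. Since $\hat P$ is a product with a uniform Bernoulli factor, $\pi_k(w,v)=\alpha_k(w)N'^{-n}$ with $\alpha_k$ a probability on $A_j^n$. Pass to a subsequence along which $\alpha_k\to\alpha$, a probability on $A_j^n$. Then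
$$\beta_k(w,v)\to\alpha(w)N'^{-n}\qquad\text{for all }(w,v)\in A^n .\tag{14}$$

**Step 3: rows in another factor.** Here $m\ge2$ enters: choose $j'\ne j$. By property 2, $K_{j'}$ contains the row of $L^n$ level-$n$ cells whose words have letters $(t,0,\dots,0)$. Fix any $w\in A_j^n$ and any components in the factors other than $j,j'$. The resulting words $u_1,\dots,u_{L^n}\in A^n$ all have $K_j$-component $w$, and the subcells $E_{(\omega|_k)u_1},\dots,E_{(\omega|_k)u_{L^n}}$ of $E_{\omega|_k}$ form a row as in Lemma 3(c). Dividing (4) by $\mu(E_{\omega|_k})^{1/Q}$ gives $\sum_s\beta_k(u_s)^{1/Q}\ge c'$ for all $k$. Letting $k\to\infty$ along the subsequence, (14) gives $L^n(\alpha(w)N'^{-n})^{1/Q}\ge c'$, that is,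
$$L^{nQ}N'^{-n}\alpha(w)\ge c'^Q\qquad\text{for every }w\in A_j^n .$$

**Step 4: counting.** Sum over the $N_j^n$ words $w$: $L^{nQ}\ge c'^Q(N_jN')^n=c'^QL^{nD}$. The constant $c'$ does not depend on $n$, and $n$ was arbitrary. Hence $Q\ge D$. This proves Proposition 10. $\square$

**Proof of Theorem 1.** If $\mathbb S\times\mathbb M$ attained its conformal dimension $Q$, Proposition 10 would give $Q\ge\log160/\log3$, while Proposition 9 says $Q<\log160/\log3$. $\square$

## 10. A factor that is not a cube has vanishing energy at exponent $D$

For part 1 of Theorem 2 we need $\operatorname{confdim}X<D$ whenever no $K_j$ is a cube. In Proposition 9 we used column counts. These need not help in general, so a different argument replaces them.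

**Proposition 12.** If $K\in\mathcal C_L$ is not a cube and $p>1$, then $(L^p/N_K)^nM_p(K,n)\to0$, where $N_K=|A_K|$.

*Proof.* Let $K\subset[0,1]^d$ and let $\mathsf m$ be the uniform self-similar probability on $K$, so $\operatorname{supp}\mathsf m=K$ and
$$\int h\,d\mathsf m=N_K^{-l}\sum_{w\in A_K^l}\int h\circ\psi_w\,d\mathsf m\tag{15}$$
for continuous $h$ and all $l$. The idea is that a linear function can be perturbed, away from $\partial[0,1]^d$, to have smaller $p$-energy with respect to $\mathsf m$, because $\mathsf m$ has a hole next to its support. Repeating this at all scales drives the energy to $0$.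

**Step 1: lowering the energy of a linear function.** We claim: for every unit vector $b$ there is $g\in C_c^\infty((0,1)^d)$ with $\int|b+\nabla g|^p\,d\mathsf m<1$. If not, then for every $g$ the function $\varepsilon\mapsto\int|b+\varepsilon\nabla g|^p\,d\mathsf m$, which is differentiable as $p>1$, has its minimum value $1$ at $\varepsilon=0$. Its derivative there is $p\int b\cdot\nabla g\,d\mathsf m$, so this integral vanishes. Applied to translates of $g$, this shows that $s\mapsto\int g(x-sb)\,d\mathsf m(x)$ is constant on any interval around $0$ on which the translated supports stay in $(0,1)^d$.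

We contradict this. Pick $i$ with $b_i\ne0$. Since $\emptyset\ne A_K\ne\{0,\dots,L-1\}^d$ and the grid graph is connected, there are $z\in A_K$ and $h\notin A_K$ whose cubes share a facet, and by the symmetry of $A_K$ we may take its normal to be $e_i$. The point $(0,\frac1L,\dots,\frac1L)$ lies in $K$, as a corner of the subcell with digit $0$, and in the relative interior of the facet $\{x_1=0\}$. By symmetry every facet of the cube has such a point, so $E_z$ contains a point $y$ in the relative interior of the common facet of $Q_z$ and $Q_h$. This facet is not in $\partial[0,1]^d$, and $y\in(0,1)^d$. For a suitable small $t$ of the right sign, $y+tb\in\operatorname{int}Q_h$ and the segment from $y$ to $y+tb$ lies in $(0,1)^d$. Take a smooth $g\ge0$ supported in a tiny ball around $y$ with $g(y)>0$. Then $\int g\,d\mathsf m>0$, as $y\in K=\operatorname{supp}\mathsf m$. But $\int g(x-tb)\,d\mathsf m(x)=0$, as $K\cap\operatorname{int}Q_h=\emptyset$. This contradicts constancy.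

**Step 2: uniformity in the direction.** For fixed $g$ the integral is continuous in $b$, and the unit sphere is compact. So there are $\vartheta<1$ and a finite set $\mathcal G\subset C_c^\infty((0,1)^d)$ such that every unit $b$ has some $g_b\in\mathcal G$ with $\int|b+\nabla g_b|^p\,d\mathsf m\le\vartheta$.

**Step 3: lowering the energy of any smooth function.** Let $u\in C^\infty([0,1]^d)$ with $u=x_1$ on $\partial[0,1]^d$. For $l\ge1$ and $w\in A_K^l$ let $b_w$ be the value of $\nabla u$ at the centre of $Q_w$. Let $h_w=|b_w|\,g_{b_w/|b_w|}$ if $b_w\ne0$ and $h_w=0$ otherwise. Put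
$$\tilde u=u+\sum_{w\in A_K^l}L^{-l}h_w\circ\psi_w^{-1},$$
where the $w$-term is supported in a compact subset of $\operatorname{int}Q_w$. Then $\tilde u$ is smooth, equals $x_1$ on $\partial[0,1]^d$, and on $[0,1]^d$
$$(\nabla\tilde u)\circ\psi_w=(\nabla u)\circ\psi_w+\nabla h_w,\qquad|(\nabla u)\circ\psi_w-b_w|\le\varepsilon_l,$$
with $\varepsilon_l\to0$ by uniform continuity of $\nabla u$. All these gradients are bounded independently of $l$ and $w$, because $\mathcal G$ is finite, and $|\cdot|^p$ is uniformly continuous on bounded sets. With (15), as $l\to\infty$,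
$$\int|\nabla\tilde u|^pd\mathsf m=N_K^{-l}\sum_w\int|b_w+\nabla h_w|^pd\mathsf m+o(1)\le\vartheta N_K^{-l}\sum_w|b_w|^p+o(1)=\vartheta\int|\nabla u|^pd\mathsf m+o(1).$$
Start from $u_0=x_1$, with energy $1$, and choose $l$ large at each step (if the energy is $0$ at some stage, keep the function). For every $k$ we obtain a smooth $u_k$ with $u_k=x_1$ on $\partial[0,1]^d$ and $\int|\nabla u_k|^pd\mathsf m\le\big(\frac{1+\vartheta}2\big)^k$.

**Step 4: from functions to weights.** The weights $\rho(w)=\operatorname{osc}_{Q_w}u_k\le\sqrt d\,L^{-n}\sup_{Q_w}|\nabla u_k|$ are admissible for LR-chains: consecutive cubes of a chain intersect, the first cube meets $\{x_1=0\}$ where $u_k=0$, the last meets $\{x_1=1\}$ where $u_k=1$, and one may pass to a simple subchain. By (15) and uniform continuity,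
$$\limsup_n\Big(\frac{L^p}{N_K}\Big)^nM_p(K,n)\le d^{p/2}\lim_nN_K^{-n}\sum_{w\in A_K^n}\sup_{Q_w}|\nabla u_k|^p=d^{p/2}\int|\nabla u_k|^pd\mathsf m\le d^{p/2}\Big(\frac{1+\vartheta}2\Big)^k .$$
Let $k\to\infty$. $\square$

**Proof of Theorem 2, part 1.** Since $N=L^D$, we have $A_D^j(n)=(L^D/N_j)^nM_D(K_j,n)$. Proposition 12 with $p=D\ge2$ gives $A_D^j(n)\to0$ for every $j$, and Lemma 8 gives $\operatorname{confdim}X<D$. If $X$ attained $Q=\operatorname{confdim}X$, Proposition 10 would give $Q\ge D$, a contradiction. $\square$

The statement on $\mathbb S^a\times\mathbb M^b\times[0,1]^c$ with $a+b+c\ge2$ follows from parts 1 and 2 with $L=3$ and $m=a+b+c$ factors $\mathbb S,\mathbb M,[0,1]$, since $\mathbb S$ and $\mathbb M$ are not cubes.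

## 11. The formula $\operatorname{confdim}X=\max_jQ_j$ and the numerical bounds

**The exponents are finite.** By (7) with $s\equiv1/L$, $A_p^j(n)\le\big((N/N_j)\cdot N_jL^{-p}\big)^n=(NL^{-p})^n$, so $Q_j\le D<\infty$.

**Upper bound.** Let $p>\max_jQ_j$. Since $M_p$ is nonincreasing in $p$, $A_p^j(n)\to0$ for all $j$, and Lemma 8 gives $\operatorname{confdim}X<p$. Hence $\operatorname{confdim}X\le\max_jQ_j$.

**Lower bound.** We turn any competing metric into an admissible weight. Let $Y$ be Ahlfors $p$-regular and quasisymmetric to $X$, so $p\ge2$. Let $p'>p$ and fix any $j$. By (5), averaged over $v$, the weights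
$$\rho(w)=c_1^{-1}N'^{-n}\sum_{v\in B^n}\mu(E_{(w,v)})^{1/p}$$
are admissible for $M_{p'}(K_j,n)$. By Jensen and Lemma 3(b),
$$A_{p'}^j(n)\le N'^n\sum_w\rho(w)^{p'}\le c_1^{-p'}\sum_{z\in A^n}\mu(E_z)^{p'/p}\le c_1^{-p'}\mu(X)\max_{z\in A^n}\mu(E_z)^{p'/p-1}\longrightarrow0,$$
since $\max_z\operatorname{diam}_\theta E_z\to0$ and Lemma 3(a) applies. Hence $Q_j\le p'$ for every $p'>p$, so $Q_j\le p$ for every competing exponent $p$, and $\max_jQ_j\le\operatorname{confdim}X$.

**Numerical bounds for $\mathbb S\times\mathbb M$.** The lower bound is (6). For the upper bound we use the best column weights in (7). Let $\tau=1/(p-1)$ and $s(t)=c(t)^{-\tau}/\sum_{t'}c(t')^{-\tau}$. Since $1-\tau p=-\tau$, (7) becomes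
$$M_p(K,n)\le\Big(\sum_tc(t)^{-\tau}\Big)^{-(p-1)n}.$$
With the factors $20^n$ and $8^n$ from (3), $A_p^{\mathbb S}(n)\to0$ if $2\cdot60^{-\tau}+40^{-\tau}>1$, and $A_p^{\mathbb M}(n)\to0$ if $2\cdot64^{-\tau}+32^{-\tau}>1$. For $p=4.6$ we have $\tau=5/18$. The two left sides are approximately $0.64136+0.35891$, which is greater than $1.0001$, and $0.62996+0.38186$, which is greater than $1.011$. So Lemma 8 with $p_0=4.6$ gives $\operatorname{confdim}(\mathbb S\times\mathbb M)<4.6$, while $\log160/\log3\approx4.6196$. This completes the proof of Theorem 2. $\square$
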